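\title{A negatively curved $4$-manifold of finite volume whose end carries the whole fundamental group}

\begin{abstract}
A connected, noncompact, complete Riemannian manifold $M$ of finite volume with sectional curvature $-1<K<0$ is the interior of a compact manifold with boundary. We ask whether the fundamental group of a boundary component can surject onto $\pi_1(M)$. In dimension $4$ it can: from a closed hyperbolic manifold tiled by right-angled $120$-cells we remove a union of totally geodesic surfaces that cross orthogonally in points, and we give the complement a metric of the required kind by writing it locally as a spacelike graph over a product of two cusps. There are infinitely many such manifolds up to homeomorphism. In dimensions $2$ and $3$ the image of the boundary group always has infinite index, and so it does in every dimension when it is amenable or fixes a point at infinity.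
\end{abstract}

\section{The question and the results}\label{sec:intro}

Call a Riemannian manifold $M$ \emph{admissible} if it is connected, noncompact, complete, of finite volume, and has sectional curvature $-1<K<0$. By a classical theorem of Gromov, an admissible $M$ is homeomorphic to the interior of a compact manifold $\overline M$ with boundary. The inclusion $M\hookrightarrow\overline M$ is a homotopy equivalence, and we use it to identify $\pi_1(M)$ with $\pi_1(\overline M)$. For a component $C$ of $\partial\overline M$, the inclusion $i\colon C\hookrightarrow\overline M$ then gives a subgroup $i_*\pi_1(C)$ of $\pi_1(M)$, well defined up to conjugacy. The following question is posed in \cite{ANW}.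

\begin{quote}
\emph{Is $[\pi_1(M):i_*\pi_1(C)]>1$ for every admissible $M$, in every dimension, and every component $C$ of $\partial\overline M$?}
\end{quote}

The index counts copies of the end in the universal cover $q\colon\widetilde M\to M$. Recall that for a connected open set $U\subset M$ the deck group $\pi_1(M)$ permutes the components of $q^{-1}(U)$ transitively, and the stabilizer of a component is a conjugate of the image of $\pi_1(U)$. So the index of this image is the number of components of $q^{-1}(U)$. For $U=C\times(0,1)$, an open collar of $C$, the question asks whether the part of $\widetilde M$ that lies over the end is always disconnected.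

For a hyperbolic surface of finite area, the preimage of a cusp neighborhood is a disjoint union of horoballs, $i_*\pi_1(C)$ is the infinite cyclic group that stabilizes one of them, $\pi_1(M)$ is free of rank at least $2$, and the index is infinite. This picture suggests the answer yes, and two known results support it. Let $\widetilde M(\infty)$ be the visual boundary, the set of unit speed geodesic rays in $\widetilde M$ modulo the relation of staying at bounded distance.
\begin{itemize}
\item[(a)] The index is greater than $1$ if $-1<K<-a^2<0$, and more generally whenever $-1<K\le0$ and $\widetilde M$ is a visibility manifold, that is, any two distinct points of $\widetilde M(\infty)$ are joined by a geodesic.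
\item[(b)] If $\dim M=4$ and $i_*$ is injective, the index is infinite.
\end{itemize}
Finite volume cannot be dropped: for hyperbolic space, rescaled, $\overline M$ is a ball and the index is $1$. A negative upper bound on curvature cannot simply be relaxed to $K\le0$: for a product of two punctured tori the index is $1$ (Section~\ref{sec:model}). The question is whether the strict inequality $K<0$, with no uniform bound, is enough. It is not.

\begin{theorem}\label{thm:A}
There is a connected, noncompact, complete, finite volume Riemannian $4$-manifold $M$ with $-1<K<0$ such that $\partial\overline M=C$ is connected and $i_*\pi_1(C)=\pi_1(M)$. There are infinitely many pairwise non-homeomorphic such $M$.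
\end{theorem}

By (b) the end of such an $M$ is not $\pi_1$-injective, and by (a) its universal cover is not a visibility manifold. Dimension $4$ is the smallest in which the index can be $1$.

\begin{theorem}\label{thm:B}
Let $M$ be admissible, $n=\dim M\ge2$, and let $C$ be a component of $\partial\overline M$.
\begin{enumerate}
\item[(1)] If $i_*\pi_1(C)$ fixes a point of $\widetilde M(\infty)$, or is amenable, then $[\pi_1(M):i_*\pi_1(C)]=\infty$.
\item[(2)] If $n\in\{2,3\}$, then $[\pi_1(M):i_*\pi_1(C)]=\infty$ for every $C$.
\end{enumerate}
\end{theorem}

We make no claim about the existence of examples of index $1$ for $n\ge5$.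

Section~\ref{sec:model} works out the flat model and extracts from it three conditions on a set of $2$-faces of a polytope. Sections~\ref{sec:cell}--\ref{sec:end} prove Theorem~\ref{thm:A} from the existence of such a set for the right-angled $120$-cell, which is established in Section~\ref{sec:S}. Section~\ref{sec:B} proves Theorem~\ref{thm:B} and is independent of the rest.

\section{The flat model: a product of two punctured tori}\label{sec:model}

\subsection*{Turning a puncture into a cusp}
Fix $\delta\in(0,1)$ and a smooth nondecreasing function $\lambda\colon(0,\infty)\to(0,1]$ with $\lambda(s)=s$ for $s\le\delta/2$ and $\lambda(s)=1$ for $s\ge\delta$. On $\mathbb C\setminus\{0\}$, with $s=|z|$ and $\psi=\arg z$, stretch the flat metric in the radial direction: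
\[
g_\lambda=|dz|^2+\bigl(\lambda(s)^{-2}-1\bigr)\,ds^2=\lambda(s)^{-2}ds^2+s^2d\psi^2 .
\]
For $s\ge\delta$ this is the flat metric. For $s\le\delta/2$ it is $d\sigma^2+e^{2\sigma}d\psi^2$ with $\sigma=\log s\to-\infty$, a hyperbolic cusp: the puncture is at infinite distance.

\begin{lemma}\label{lem:cusp}
There are constants $k$ and $\Lambda\ge1$, depending only on $\lambda$, such that for the metric $g_\lambda$:
\begin{enumerate}
\item[(1)] the curvature is $-\lambda\lambda'/s\in[-k,0]$;
\item[(2)] $|d(s^2)|=2s\lambda$ and $2\lambda^2g_\lambda\le\operatorname{Hess}(s^2)\le2\Lambda g_\lambda$;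
\item[(3)] the area form is $\lambda^{-1}$ times the Euclidean one, and $\lambda(|z|)^{-1}$ is integrable on bounded subsets of $\mathbb C$.
\end{enumerate}
The flat metric on $\mathbb C$ has the same properties with $\lambda$ replaced by $1$.
\end{lemma}

\begin{proof}
Let $d\sigma=ds/\lambda$, so that $g_\lambda=d\sigma^2+s^2d\psi^2$ with $s_\sigma=\lambda$ and $s_{\sigma\sigma}=\lambda\lambda'\ge0$. A metric of this form has curvature $-s_{\sigma\sigma}/s$, and a function $y(\sigma)$ has $|dy|=|y_\sigma|$ and $\operatorname{Hess}y=y_{\sigma\sigma}\,d\sigma^2+y_\sigma ss_\sigma\,d\psi^2$. The curvature $-\lambda\lambda'/s$ equals $-1$ for $s\le\delta/2$ and $0$ for $s\ge\delta$, so it is bounded. For $y=s^2$ we have $y_\sigma=2s\lambda$ and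
\[
\operatorname{Hess}(s^2)=2(\lambda^2+s\lambda\lambda')\,d\sigma^2+2\lambda^2s^2d\psi^2 ,
\]
which gives (2) with $\Lambda=\sup_{s>0}(\lambda^2+s\lambda\lambda')$; this is finite and at least $1$ because $\lambda^2+s\lambda\lambda'=1$ for $s\ge\delta$. The area form is $\lambda^{-1}s\,ds\,d\psi$, and $\lambda^{-1}\le\max(1/s,2/\delta)$. For the flat metric, $|d(s^2)|=2s$ and $\operatorname{Hess}(s^2)=2|dz|^2$, also at $z=0$.
\end{proof}

\subsection*{The product}
Let $\Sigma$ be the flat torus $\mathbb R^2/(2\mathbb Z)^2$ with the image of the origin removed, and replace the flat metric by $g_\lambda$ on the punctured unit disk around the puncture. Then $\Sigma$ is complete, has finite area, and has curvature in $[-k,0]$. The product $M_0=\Sigma\times\Sigma$ is complete, has finite volume, and satisfies $-k\le K\le0$. It is the interior of $\overline\Sigma\times\overline\Sigma$, where $\overline\Sigma$ is the torus with an open disk removed, and the boundary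
\[
C_0=(\partial\overline\Sigma\times\overline\Sigma)\cup(\overline\Sigma\times\partial\overline\Sigma)
\]
is connected. For $p\in\partial\overline\Sigma$ it contains $\overline\Sigma\times\{p\}$ and $\{p\}\times\overline\Sigma$, whose fundamental groups generate $\pi_1(\overline\Sigma)\times\pi_1(\overline\Sigma)$. So $\pi_1(C_0)\to\pi_1(M_0)$ is onto. The only defect of $M_0$ is that $K=0$ on many planes, for example on those spanned by one vector from each factor.

To remove the defect we must leave products, so we need a description of $M_0$ that does not mention the factors. Reflections in the facets (the $3$-dimensional faces) of the cube $Q=[0,1]^4$ tile $\mathbb R^4$. The translates of the two $2$-faces $\{x_1=x_2=0\}$ and $\{x_3=x_4=0\}$ of $Q$ fill the planes $(2\mathbb Z)^2\times\mathbb R^2$ and $\mathbb R^2\times(2\mathbb Z)^2$, and $M_0$ is the quotient of the complement of these planes by $(2\mathbb Z)^4$. For a set $S$ of $2$-faces of a $4$-dimensional polytope $P$, with union $Y$, consider the following conditions.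
\begin{enumerate}
\item[(S1)] Two distinct members of $S$ that lie in a common facet are disjoint.
\item[(S2)] $Y$ is connected.
\item[(S3)] Every facet of $P$ meets $Y$.
\end{enumerate}
They hold for the two faces above: no facet contains both, they meet at the origin, and each facet $\{x_j=0\}$ or $\{x_j=1\}$ meets the face on which $x_j$ is free. Condition (S1) makes the removed planes cross only in points, as orthogonal complements, so that near a crossing the complement is a product of two punctured disks and can carry a metric like that of $M_0$. Conditions (S2) and (S3) give the surjection: $\widetilde M_0$ is assembled from copies of $Q\setminus Y$ glued along facets, the part of each copy near $Y$ is connected by (S2), and by (S3) every gluing joins two such parts. Hence the region over the end is connected.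

Neither (S2) nor (S3) can be omitted. For $S$ consisting of $\{x_1=x_2=0\}$ alone, (S3) fails, the quotient is $\Sigma\times T^2$, and the boundary group $\mathbb Z\times\mathbb Z^2$ has infinite index in $F_2\times\mathbb Z^2$. For $S$ consisting of $\{x_1=x_2=0\}$ and $\{x_1=x_2=1\}$, only (S2) fails, and the quotient is the product of $T^2$ with a twice punctured torus, with two ends, each of infinite index.

The plan is to carry out this construction in hyperbolic space, where the ambient curvature supplies the missing strict inequality. The cube has no hyperbolic counterpart, since there are no right-angled quadrilaterals in $\mathbb H^2$. We replace it by the right-angled $120$-cell. Two things then need proof: that a set $S$ with (S1)--(S3) exists among its $720$ pentagons, and that stretching the hyperbolic metric near two crossing planes keeps the curvature negative and bounded.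

\begin{remark}
The construction has no analogue one dimension lower, in agreement with Theorem~\ref{thm:B}(2). In a compact right-angled polyhedron in $\mathbb H^3$ three faces meet at each vertex, so two edges that meet lie in a common face. The analogues of (S1) and (S2) then force $Y$ to be one edge, which meets only four faces, and (S3) would make the polyhedron a tetrahedron whose faces are triangles with three right angles.
\end{remark}

\section{The right-angled $120$-cell and an arrangement of planes}\label{sec:cell}

\subsection*{The polytope}
We use the hyperboloid model: $\mathbb H^4=\{(t,x):t=\sqrt{1+|x|^2}\}$ in $\mathbb R\times\mathbb R^4$ with the form $\langle(t,x),(t',x')\rangle=-tt'+x\cdot x'$. Totally geodesic subspaces are the intersections with linear subspaces. A vector $\mathbf n$ with $\langle\mathbf n,\mathbf n\rangle>0$ defines the hyperplane $\mathbf n^\perp\cap\mathbb H^4$ and is normal to it at each of its points. The map $(t,x)\mapsto x/t$ identifies $\mathbb H^4$ with the open unit ball (the Klein model), in which totally geodesic subspaces are affine and convexity is Euclidean convexity. A \emph{plane} is a complete totally geodesic surface.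

Let $\varphi=\frac{1+\sqrt5}2$, so $\varphi/2=\cos36^\circ$. The binary icosahedral group $2I$ is the preimage of the rotation group of a regular icosahedron under the double cover $S^3\to SO(3)$ that lets a unit quaternion act on imaginary quaternions by conjugation; it has $120$ elements. We use the classical description of its convex hull, the regular $600$-cell. The facets are tetrahedra. Two vertices $v,v'$ span an edge exactly when $v\cdot v'=\varphi/2$, in which case we call them \emph{adjacent} and write $v\sim v'$. Each vertex $v$ has $12$ neighbors, which are the vertices of a regular icosahedron, and the triangles and tetrahedra of the $600$-cell at $v$ are the cones over the edges and faces of this icosahedron. A \emph{clique} is a nonempty set of pairwise adjacent vertices.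

The faces of the $600$-cell are exactly the cliques. Indeed, neighbors of $v$ have the form $\cos36^\circ\,v+\sin36^\circ\,y$ with $y$ a unit vertex vector of the icosahedron, and $y\cdot y'\in\{\frac1{\sqrt5},-\frac1{\sqrt5},-1\}$ for $y\ne y'$, the first value occurring for edges. Since
\[
\cos^236^\circ+\frac{\sin^236^\circ}{\sqrt5}=\frac{3+\sqrt5}8+\frac{\sqrt5-1}8=\frac\varphi2 ,
\]
two neighbors of $v$ are adjacent exactly when they span an edge of the icosahedron. In the icosahedral graph the neighbors of a vertex form a $5$-cycle without chords, so every $3$-cycle bounds a face and no four vertices are pairwise joined. Thus $3$-cliques and $4$-cliques are faces, and there are no $5$-cliques.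

Let $\kappa>0$ with $\kappa^2=\varphi/2$, and in the Klein model put
\[
P=\{x\in\mathbb R^4: v\cdot x\le\kappa\ \text{ for all }v\in2I\},\qquad F_v=\{x\in P:v\cdot x=\kappa\}.
\]

\begin{lemma}\label{lem:P}
$P$ is a compact polytope in $\mathbb H^4$ with facets $F_v$, $v\in2I$. For nonempty $A\subset2I$, the intersection $\bigcap_{v\in A}F_v$ is nonempty if and only if $A$ is a clique; it is then a face of codimension $|A|$, and every proper face arises from exactly one clique. Facets through a common point are pairwise orthogonal. $P$ has $120$, $720$, $1200$, $600$ faces of dimension $3,2,1,0$, and its $2$-faces are pentagons.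
\end{lemma}

\begin{proof}
$P$ is $\kappa$ times the polar dual of the $600$-cell, whose faces are simplices with the cliques as vertex sets; polar duality gives the statements on intersections. A vertex of $P$ is the solution $x$ of $v_j\cdot x=\kappa$ for a $4$-clique $\{v_1,\dots,v_4\}$, namely $x=\ell(v_1+\dots+v_4)$ with $\ell(1+3\varphi/2)=\kappa$. Then
\[
|x|^2=4\ell\kappa=\frac{4\kappa^2}{1+3\varphi/2}=\frac{4\varphi}{2+3\varphi}<1
\]
because $\varphi<2$, so $P$ lies in the open ball. The facet $F_v$ lies in the hyperplane with normal $(\kappa,v)$, and $\langle(\kappa,v),(\kappa,v')\rangle=-\kappa^2+v\cdot v'=0$ for $v\sim v'$; this is the reason for the choice of $\kappa$. The icosahedron has $12$ vertices, $30$ edges and $20$ faces, so there are $120\cdot12/2$, $120\cdot30/3$ and $120\cdot20/4$ cliques of size $2,3,4$. An edge lies in five $4$-cliques because five faces meet at a vertex of the icosahedron.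
\end{proof}

\begin{proposition}\label{prop:S}
There is a set $S$ of $90$ two-dimensional faces of $P$ that satisfies \emph{(S1)}, \emph{(S2)} and \emph{(S3)}.
\end{proposition}

The proof is in Section~\ref{sec:S}. From now on $S$ is this set and $Y$ is the union of its members. A point of $Y$ lies in at least two facets, so $Y$ misses the interior of $P$ and the relative interior of each facet.

\subsection*{The reflection group}
Let $W$ be the group generated by the reflections $s_F$ in the hyperplanes of the facets $F$ of $P$. Poincar\'e's theorem, for a compact polytope with right dihedral angles, states the following: $W$ is discrete; the chambers $wP$, $w\in W$, form a locally finite tiling of $\mathbb H^4$ with disjoint interiors for distinct $w$; every $W$-orbit meets $P$ in exactly one point; and the stabilizer of $x\in P$ is generated by the reflections in the facets through $x$. If there are $j$ such facets, the stabilizer is $(\mathbb Z/2)^j$. By Selberg's lemma, $W$ has a torsion-free subgroup $\Gamma$ of finite index. \emph{Everything below holds for every such $\Gamma$.} The group $\Gamma$ acts freely, and $X=\mathbb H^4/\Gamma$ is a closed hyperbolic manifold.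

For $f\in S$ let $\Pi_f$ be the plane that contains $f$. Put $\mathcal P=\{w\Pi_f:w\in W,\ f\in S\}$, and let $\widetilde V$ be the union of the planes in $\mathcal P$. We want to remove whole planes, since they have good distance functions, but the conditions on $S$ concern only the part $Y$ inside $P$. Right angles make the two agree.

\begin{lemma}\label{lem:planes}
The family $\mathcal P$ is locally finite, $\widetilde V=\bigcup_{w\in W}wY$, and $\widetilde V\cap P=Y$. Two distinct members of $\mathcal P$ are disjoint or meet in exactly one point, where their tangent planes are orthogonal complements.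
\end{lemma}

\begin{proof}
Let $f=F_1\cap F_2\in S$ and $y\in f$. Every reflection in a facet through $y$ preserves $\Pi_f$: the reflections in $F_1,F_2$ fix it pointwise, and the reflection in another facet $G$ through $y$ fixes the normals of $F_1$ and $F_2$, which are orthogonal to that of $G$. There are at most two such $G$; they cut $\Pi_f$ in orthogonal lines, and near $y$ the face $f$ is the part of $\Pi_f$ on one side of each line. So the images of $f$ under the group generated by these $s_G$ cover a neighborhood of $y$ in $\Pi_f$. It follows that the union of the translates $wf$ with $w\Pi_f=\Pi_f$ is open in $\Pi_f$. It is closed because the tiling is locally finite, so it is all of $\Pi_f$. Hence every $\Pi\in\mathcal P$ is a union of translates $wf$ with $w\Pi_f=\Pi$, for a fixed $f\in S$. This gives $\widetilde V=\bigcup wY$, and it gives local finiteness, since a compact set meets finitely many chambers. If $wy\in P$ with $y\in Y$, then $wy=y$; so $\widetilde V\cap P=Y$.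

Let $\Pi\ne\Pi'$ in $\mathcal P$ contain a point $x$; after applying an element of $W$, assume $x\in P$. Choose $w$ and $f$ with $x\in wf$ and $\Pi=w\Pi_f$. Then $w^{-1}x\in f\subset P$, so $w^{-1}x=x\in f$, and $w$ is a product of reflections in facets through $x$, all of which preserve $\Pi_f$. Thus $\Pi=\Pi_f$ with $x\in f$, and the same argument gives $\Pi'=\Pi_{f'}$ with $x\in f'\in S$, $f'\ne f$. Write $f=F_1\cap F_2$, $f'=F_1'\cap F_2'$. Since $f\cap f'\ne\emptyset$, condition (S1) says that no facet contains both, so the four facets are distinct. Their normals at $x$ are orthogonal, $T_x\Pi$ is spanned by the normals of $F_1',F_2'$, and $T_x\Pi'$ by those of $F_1,F_2$. The intersection $\Pi\cap\Pi'$ is a totally geodesic subspace with tangent space $T_x\Pi\cap T_x\Pi'=0$, so it is $\{x\}$.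
\end{proof}

Without (S1) the last statement fails: two $2$-faces in a common facet that meet share an edge, and their planes meet along a line. Put
\[
E=\mathbb H^4\setminus\widetilde V,\qquad V=\widetilde V/\Gamma\subset X,\qquad M=X\setminus V=E/\Gamma .
\]
The set $V$ is closed, nonempty and nowhere dense, so $M$ is an open, noncompact submanifold of $X$. It is connected by the following form of the fact that codimension $2$ does not separate.

\begin{lemma}\label{lem:codim2}
Let $N$ be a connected $4$-manifold and $Z\subset N$ a closed set. Suppose $N$ is covered by open sets $B$, each with a homeomorphism onto a ball in $\mathbb H^4$ that takes $Z\cap B$ into a finite union of planes. Then $N\setminus Z$ is connected.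
\end{lemma}

\begin{proof}
Let $B$ be such a ball, convex in the Klein model, and $A$ the finite union of planes. Given $p,p'\in B\setminus A$, choose $o\in B$ outside the finitely many $3$-dimensional affine spans of $p$ or $p'$ with one of the planes; the segments $[p,o]$ and $[o,p']$ miss $A$. So $B\setminus A$ is connected, and it is dense in $B$; hence $B\setminus Z$ is connected and dense in $B$. If $N\setminus Z=U_1\sqcup U_2$ with $U_j$ open and nonempty, each $B$ meets exactly one $U_j$, two sets $B$ that overlap meet the same one, and $N$ is disconnected.
\end{proof}

The metric will be changed near each plane. To control the result we need to know that at most two changes overlap, and only near a crossing. For $\Pi\in\mathcal P$ let $u_\Pi=\sinh d(\cdot,\Pi)$, where $d$ is the hyperbolic distance.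

\begin{lemma}\label{lem:near}
There is $\eta\in(0,1]$ such that for every $x\in\mathbb H^4$ at most two planes $\Pi\in\mathcal P$ have $u_\Pi(x)<\eta$, and if there are two, they intersect.
\end{lemma}

\begin{proof}
There is $\varepsilon>0$ with $d(\Pi,\Pi')\ge3\varepsilon$ for all disjoint $\Pi,\Pi'\in\mathcal P$. Otherwise there are disjoint $\Pi_j,\Pi_j'$ and points $p_j\in\Pi_j$, $p_j'\in\Pi_j'$ with $d(p_j,p_j')\to0$, and we may move $p_j$ into $P$ by elements of $W$. Only finitely many planes come within distance $1$ of $P$, so along a subsequence the pair of planes is constant and $p_j$ converges to a point of both, a contradiction. Shrink $\varepsilon$ so that $\eta=\sinh\varepsilon\le1$. Two planes at distance less than $\varepsilon$ from $x$ are at distance less than $2\varepsilon$, so they intersect. Suppose there are three, $\Pi_1,\Pi_2,\Pi_3$, meeting pairwise in points $p_{12},p_{13},p_{23}$. If two of these coincide, say $p_{12}=p_{13}$, then $\Pi_2$ and $\Pi_3$ are both tangent to the orthogonal complement of $\Pi_1$ at this point, so $\Pi_2=\Pi_3$. Otherwise the three points span a geodesic triangle with one side in each plane, so all three angles are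 right angles, while hyperbolic triangles have angle sum less than $\pi$.
\end{proof}

\section{The metric}\label{sec:metric}

Choose the constant $\delta$ in the definition of $\lambda$ so that $\delta<\eta$. On $E$ define
\begin{equation}\label{eq:g}
g=g_{\mathbb H^4}+\sum_{\Pi\in\mathcal P}\bigl(\lambda(u_\Pi)^{-2}-1\bigr)\,du_\Pi^2 .
\end{equation}
The term of $\Pi$ vanishes where $u_\Pi\ge\delta$, so the sum is locally finite, and $u_\Pi$ is smooth off $\Pi$. All terms are nonnegative, so $g$ is a Riemannian metric. Since $W$ permutes $\mathcal P$ by isometries, $g$ is $W$-invariant and descends to $M$.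

\begin{proposition}\label{prop:metric}
The metric $g$ on $M$ is complete, has finite volume, and satisfies $-A\le K<0$ with $A=9k+27\Lambda^2$. Hence $(M,(A+1)g)$ is admissible.
\end{proposition}

The difficulty is the curvature near a crossing, where the two changes interact. The reason for stretching along $\sinh d$ rather than $d$ is that in the hyperboloid model $\sinh d$ is a \emph{Euclidean} polar radius. The two changes then take place in separate factors, exactly as in the flat model, and the hyperbolic geometry enters through one extra term.

\subsection*{Standard charts}
Write $\mathbb R^4=\mathbb C^2$ with coordinates $z_1,z_2$, and let $s_j=|z_j|$, $\psi_j=\arg z_j$. Projection to $\mathbb C^2$ identifies $\mathbb H^4$ with the graph of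
\[
T=\sqrt{1+s_1^2+s_2^2},\qquad\text{and}\qquad g_{\mathbb H^4}=|dz_1|^2+|dz_2|^2-dT^2 .
\]
The planes $\{z_1=0\}$ and $\{z_2=0\}$ meet at $(1,0,0)$ as orthogonal complements, and $\sinh d(\cdot,\{z_j=0\})=s_j$. For $j=1$: a point $(t,z_1,z_2)$ with $s_1=\sinh r>0$ equals $\cosh r\cdot p+\sinh r\cdot\mathbf n$, where $p=(t,0,z_2)/\cosh r$ lies in $\mathbb H^4\cap\{z_1=0\}$ and $\mathbf n=(0,z_1/s_1,0)$ is a unit normal to the plane, so the point is at distance $r$ along a perpendicular.

\begin{lemma}\label{lem:chart}
For every $x\in\mathbb H^4$ there are coordinates as above and a bounded neighborhood $U$ of $x$ such that $T(x)\le\sqrt3$ and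
\begin{equation}\label{eq:local}
g=g_B-dT^2\quad\text{on }U\cap E,\qquad g_B=g_1+g_2,
\end{equation}
where each $g_j$ is either $g_\lambda$ or the flat metric in the variable $z_j$.
\end{lemma}

\begin{proof}
Call $\Pi\in\mathcal P$ \emph{near} if $u_\Pi(x)<\eta$. If there are two near planes, move their intersection point to $(1,0,0)$ and the planes to $\{z_1=0\}$ and $\{z_2=0\}$, using Lemmas~\ref{lem:planes} and~\ref{lem:near}; then $s_j(x)<\eta\le1$. If there is one, move it to $\{z_1=0\}$ and the foot of the perpendicular from $x$ to $(1,0,0)$; then $s_1(x)<1$ and $z_2(x)=0$. If there is none, move $x$ to $(1,0,0)$. In all cases $T(x)^2\le3$. The other planes have $u_\Pi(x)\ge\eta>\delta$, so by local finiteness they have $u_\Pi>\delta$ on a neighborhood $U$ of $x$ and do not contribute to \eqref{eq:g} there. The term of a near plane $\{z_j=0\}$ turns $|dz_j|^2$ into $g_\lambda$.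
\end{proof}

\subsection*{Curvature of a spacelike graph}
A metric of the form \eqref{eq:local} is induced on the graph of $T$ in a Lorentzian product. For such graphs convexity of $T$ \emph{lowers} the curvature. We write $R(v,w,w,v)=K\,|v\wedge w|^2$, where $|v\wedge w|^2=|v|^2|w|^2-\langle v,w\rangle^2$.

\begin{lemma}\label{lem:graph}
Let $(B,g_B)$ be a Riemannian manifold, $T$ a smooth function on $B$ with $|dT|_{g_B}<1$, and $H=\operatorname{Hess}_{g_B}T$. Then $g=g_B-dT^2$ is a Riemannian metric and
\begin{equation}\label{eq:gauss}
R_g(v,w,w,v)=R_{g_B}(v,w,w,v)-\frac{H(v,v)H(w,w)-H(v,w)^2}{1-|dT|^2_{g_B}} .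
\end{equation}
\end{lemma}

\begin{proof}
We have $g\ge(1-|dT|^2)g_B>0$. Give $B\times\mathbb R$ the Lorentzian metric $g_B-dt^2$. The map $b\mapsto(b,T(b))$ sends $v$ to $\hat v=v+dT(v)\partial_t$ and pulls this metric back to $g$. The Levi-Civita connection $\nabla$ of the product is the product connection, so its curvature on $(\hat v,\hat w,\hat w,\hat v)$ is $R_{g_B}(v,w,w,v)$. The graph is the zero set of $G=t-T$, whose Hessian on $(\hat v,\hat w)$ is $-H(v,w)$ and whose gradient $-\partial_t-\operatorname{grad}_{g_B}T$ has square $-a^2$, where $a=\sqrt{1-|dT|^2}$. So $\mathbf n=a^{-1}\operatorname{grad}G$ is a normal with $\langle\mathbf n,\mathbf n\rangle=-1$ and $dG(\mathbf n)=-a$. Write the second fundamental form as $\mathrm{II}=h\,\mathbf n$. For vector fields tangent to the graph,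
\[
0=\hat v(\hat wG)=\operatorname{Hess}G(\hat v,\hat w)+dG(\nabla_{\hat v}\hat w)=-H(v,w)-a\,h(\hat v,\hat w),
\]
so $h=-H/a$. The Gauss equation says that the intrinsic curvature exceeds the ambient one by $\langle\mathrm{II}(\hat v,\hat v),\mathrm{II}(\hat w,\hat w)\rangle-\langle\mathrm{II}(\hat v,\hat w),\mathrm{II}(\hat v,\hat w)\rangle$, and $\langle\mathbf n,\mathbf n\rangle=-1$ gives \eqref{eq:gauss}.
\end{proof}

For flat $B=\mathbb C^2$ and $T=\sqrt{1+s_1^2+s_2^2}$ one has $dT=0$ and $H=g_B$ at the origin, and \eqref{eq:gauss} gives $K=-1$. What has to be shown is that $T$ remains strictly convex when the flat factors are replaced by cusps. In a chart as in Lemma~\ref{lem:chart}, let $\lambda_j=\lambda(s_j)$ if $g_j=g_\lambda$ and $\lambda_j=1$ if $g_j$ is flat.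

\begin{lemma}\label{lem:T}
On $U\cap E$ the form $H=\operatorname{Hess}_{g_B}T$ is positive definite, $H\le\Lambda g_B$, $1-|dT|^2_{g_B}\ge T^{-2}$, and
\begin{equation}\label{eq:compare}
T^{-2}g_B\le g\le g_B .
\end{equation}
\end{lemma}

\begin{proof}
Norms are taken in $g_B$. Let $Q=T^2=1+s_1^2+s_2^2$ and let $v=(v_1,v_2)$ be a tangent vector. By Lemma~\ref{lem:cusp}(2), applied in each factor,
\[
2D\le\operatorname{Hess}Q(v,v)\le2\Lambda|v|^2,\qquad D=\lambda_1^2|v_1|^2+\lambda_2^2|v_2|^2 ,
\]
and, by the Cauchy--Schwarz inequality,
\[
dQ(v)^2\le4\bigl(s_1\lambda_1|v_1|+s_2\lambda_2|v_2|\bigr)^2\le4(s_1^2+s_2^2)D=4(T^2-1)D .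
\]
Since $T=\sqrt Q$,
\[
H(v,v)=\frac{\operatorname{Hess}Q(v,v)}{2T}-\frac{dQ(v)^2}{4T^3}\ \ge\ \frac DT-\frac{(T^2-1)D}{T^3}=\frac D{T^3},
\]
which is positive for $v\ne0$. Dropping the negative term and using $T\ge1$ gives $H\le\Lambda g_B$. Finally $|dT|^2=|dQ|^2/4T^2=(s_1^2\lambda_1^2+s_2^2\lambda_2^2)/T^2\le1-T^{-2}$, and $(1-|dT|^2)g_B\le g\le g_B$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:metric}]
\emph{Curvature.} Let $x\in E$, take the chart of Lemma~\ref{lem:chart} at $x$, and let $v,w$ be $g$-orthonormal at $x$. With $K_j\in[-k,0]$ the curvature of $g_j$, formula \eqref{eq:gauss} for the product $g_B$ reads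
\[
K=K_1|v_1\wedge w_1|^2+K_2|v_2\wedge w_2|^2-\frac{H(v,v)H(w,w)-H(v,w)^2}{1-|dT|^2},
\]
with norms on the right taken in $g_B$. The first two terms are at most $0$, and the numerator of the last is positive because $H$ is positive definite and $v,w$ are independent. So $K<0$. For the lower bound, $T(x)^2\le3$ and \eqref{eq:compare} give $|v|^2,|w|^2\le3$ in $g_B$. The first two terms are at least $-k(|v_1|^2|w_1|^2+|v_2|^2|w_2|^2)\ge-9k$, and the last fraction is at most $T^2(3\Lambda)^2\le27\Lambda^2$. Multiplying $g$ by $A+1$ divides $K$ by $A+1$.

\emph{Completeness.} Where $u_\Pi<\delta/2$ we have $\lambda(u_\Pi)=u_\Pi<\frac12$, and \eqref{eq:g} gives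
\[
g\ge(u_\Pi^{-2}-1)\,du_\Pi^2=(1-u_\Pi^2)\,(d\log u_\Pi)^2\ge\tfrac34\,(d\log u_\Pi)^2 .
\]
So $\max(\log(2/\delta),-\log u_\Pi)$ changes by at most twice the $g$-length along any curve in $E$, and the same holds for the supremum over $\Pi$, which is
\[
L=\max\bigl(\log(2/\delta),\,-\log\sinh d(\cdot,\widetilde V)\bigr).
\]
This function descends to a $2$-Lipschitz function on $(M,g)$. A nonempty sublevel set $\{L\le b\}$ is $\{x\in X:\sinh d(x,V)\ge e^{-b}\}$, a compact subset of $M$. A closed $g$-bounded set lies in a sublevel set and is therefore compact, and $g$ is complete by the Hopf--Rinow theorem.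

\emph{Volume.} Cover $P$ by finitely many neighborhoods $U$ from Lemma~\ref{lem:chart}, which applies also to points of $Y$. On $U\cap E$ we have $g\le g_B$, and the volume form of $g_B$ is $\lambda_1^{-1}\lambda_2^{-1}$ times the Euclidean one, which is integrable on the bounded set $U\subset\mathbb C^2$ by Lemma~\ref{lem:cusp}(3) and Fubini's theorem. Hence $\operatorname{vol}_g(M)=[W:\Gamma]\operatorname{vol}_g(P\setminus Y)<\infty$.
\end{proof}

\begin{remark}
The curvature is not bounded away from $0$, as (a) requires. Near a crossing, where $s_1,s_2\le\delta/2$, take $v=s_1\partial_{s_1}$ and $w=s_2\partial_{s_2}$, which are $g_B$-orthonormal. The proofs of Lemmas~\ref{lem:cusp} and~\ref{lem:T} give $H(v,v)\le2s_1^2/T$ and $H(w,w)\le2s_2^2/T$, the $g_B$-curvature term vanishes, and $|v\wedge w|_g^2\ge T^{-4}$ by \eqref{eq:compare}. So $|K|\le4T^4s_1^2s_2^2$ on this plane: deep in the crossing, $M$ looks like the product of two cusps.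
\end{remark}

\section{The end carries the fundamental group}\label{sec:end}

We do not need to describe $\overline M$ or $C$. It is enough to work with the neighborhoods $O_r=\{x\in M:d(x,V)<r\}$, $r>0$, where $d$ is still the hyperbolic distance: every compact subset of $M$ misses $O_r$ for small $r$, and $M\setminus O_r$ is compact.

\begin{lemma}\label{lem:connected}
For every $r>0$ the preimage of $O_r$ in the universal cover $q\colon\widetilde M\to M$ is connected. Hence $O_r$ is connected and $\pi_1(O_r)\to\pi_1(M)$ is surjective.
\end{lemma}

\begin{proof}
Since $E$ is a connected cover of $M$, the map $q$ factors through a covering $q'\colon\widetilde M\to E$.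

\emph{Cells.} For an interior point $o$ of $P$ and any $x\in P$, the half-open segment $[o,x)$ lies in $\operatorname{int}P$, which misses $Y$. So $P\setminus Y$ is star-shaped, hence simply connected. By Lemma~\ref{lem:planes}, $E$ is the union of the sets $wP\setminus\widetilde V=w(P\setminus Y)$, and the preimage of each under $q'$ is a disjoint union of lifts. Call these lifts \emph{cells}. Call two cells \emph{neighbors} if they share a point over the relative interior of a facet $wF$ of the tiling. Then they share a whole lift of $w(\operatorname{relint}F)$: this convex set lies in $E$ and in both chambers, each cell contains one lift of it, and two lifts of a connected set that agree at a point coincide.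

\emph{Any two cells are joined by a finite chain of neighbors.} Let $Z\subset\widetilde M$ be the preimage of the union of all faces of the tiling of dimension at most $2$. By Lemma~\ref{lem:codim2}, $\widetilde M\setminus Z$ is connected. A point of $\widetilde M\setminus Z$ lies over the interior of a chamber, and then has a neighborhood inside one cell, or over the relative interior of a facet $wF$, and then has a neighborhood that is a lifted ball made of two half balls, one in a cell over $wP$ and one in a cell over $ws_FP$; these two cells are neighbors, and no other cell contains the point. So all cells through a point of $\widetilde M\setminus Z$ lie in one chain class, and this class is a locally constant function of the point. It is therefore constant.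

\emph{The part of a cell over $O_r$.} Let $N_r=\{x\in P\setminus Y:d(x,Y)<r\}$. For $x\in P$ we have $d(x,\widetilde V)=d(x,Y)$. Indeed, a segment from $x$ to $wy\in\widetilde V$, $y\in Y$, splits into finitely many segments, each in one chamber, and the map that sends a point to the point of $P$ in its orbit is an isometry on each chamber; it folds the segment onto a path of the same length from $x$ to $y$. The preimage of $O_r$ in $E$ is the $W$-invariant set $\{d(\cdot,\widetilde V)<r\}\cap E$, so it meets $wP$ in $wN_r$, and $q^{-1}(O_r)$ meets each cell in a copy of $N_r$.

\emph{$N_r$ is connected; this uses \emph{(S2)}.} We have $N_r=\bigcup_{y\in Y}A_y$ with $A_y=B(y,r)\cap(P\setminus Y)$. The set $B(y,r)\cap\operatorname{int}P$ is nonempty; fix a point $o$ in it. For $x\in A_y$ the segment $[o,x]$ lies in the convex set $B(y,r)$ and $[o,x)\subset\operatorname{int}P$, so $[o,x]\subset A_y$, and $A_y$ is connected. If $d(y,y')<r$, then $B(y,r)\cap B(y',r)$ is an open neighborhood of $y\in P$, so it meets $\operatorname{int}P$, and $A_y\cap A_{y'}\ne\emptyset$. Since $Y$ is connected, any two of its points are joined by a chain of points of $Y$ with steps shorter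 than $r$.

\emph{The copies of $N_r$ in neighboring cells intersect; this uses \emph{(S3)}.} Let the cells share a lift of $w(\operatorname{relint}F)$. There is a point $y\in F\cap Y$, and points of $\operatorname{relint}F$ close to $y$ lie in $N_r$. Their images in the shared lift belong to both copies.

Thus $q^{-1}(O_r)$ is a union of connected sets, any two of which are joined by a chain with consecutive members intersecting. Its image $O_r$ is connected, and surjectivity follows from the covering fact recalled in Section~\ref{sec:intro}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]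
By Proposition~\ref{prop:metric}, $M$ with a multiple of $g$ is admissible. Let $\overline M$ be any compact manifold whose interior is identified with $M$ by a homeomorphism, and let $\partial\overline M\times[0,1)$ be an open collar of the boundary. The complement of $\partial\overline M\times(0,1)$ in $M$ is the complement of the collar in $\overline M$, so it is compact and misses $O_r$ for small $r$. Since $O_r$ is connected, $O_r\subset C\times(0,1)$ for one component $C$. If $C'$ were another component, then $C'\times(0,1)$ would lie in the compact set $M\setminus O_r$, while the points $(p,t)$, $p\in C'$, converge to the boundary point $p$ as $t\to0$ and have no accumulation point in $M$. So $\partial\overline M=C$. The surjection $\pi_1(O_r)\to\pi_1(M)$ factors through $\pi_1(C\times(0,1))=\pi_1(C)$, and therefore $i_*\pi_1(C)=\pi_1(M)$.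

To get infinitely many examples we vary $\Gamma$ and compute the Euler characteristic. The images of the faces of the tiling make $X$ a finite cell complex with subcomplex $V$. With $\mathbb Z/2$ coefficients, $H^j(X,V)\cong H^j_c(M)\cong H_{4-j}(M)$ by Poincar\'e duality, so $\chi(M)$ is the alternating count of the cells of $X$ not in $V$. A face of $P$ of codimension $j$ has stabilizer $W'$ of order $2^j$, and its translates modulo $\Gamma$ correspond to the double cosets $\Gamma\backslash W/W'$. Since $\Gamma$ is torsion-free, $W'$ acts freely on $\Gamma\backslash W$, so the face contributes $[W:\Gamma]/2^j$ cells. These lie in $V$ exactly when the face lies in $Y$.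

The complex $Y$ has $90$ pentagons. An edge of $P$ lies in three facets, and any two $2$-faces through it share a facet; by (S1), no edge lies in two members of $S$, and $Y$ has $450$ edges. A vertex of $P$ lies in four facets, and by (S1) the members of $S$ through it correspond to disjoint pairs of these facets, so there are at most two. If $m\ge0$ vertices lie in two members, $Y$ has $450-m$ vertices. With Lemma~\ref{lem:P},
\begin{equation}\label{eq:chi}
\frac{\chi(M)}{[W:\Gamma]}=1-\frac{120}2+\frac{630}4-\frac{750}8+\frac{150+m}{16}=\frac{113}8+\frac m{16}>0 .
\end{equation}
The group $\Gamma$ is infinite, and it is residually finite, being a finitely generated linear group. Any $N$ distinct elements therefore lie in distinct cosets of some subgroup $\Gamma'$ of finite index, so $[W:\Gamma']$ takes arbitrarily large values. Each $\Gamma'$ is torsion-free of finite index in $W$ and gives an example, and by \eqref{eq:chi} different indices give different Euler characteristics.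
\end{proof}

\section{Ninety pentagons}\label{sec:S}

We prove Proposition~\ref{prop:S}. By Lemma~\ref{lem:P}, the $2$-faces of $P$ are the sets $f_e=F_v\cap F_{v'}$ for edges $e=\{v,v'\}$ of the $600$-cell, and we regard $S$ as a set of edges. The face $f_e$ lies in $F_y$ exactly when $y\in e$; it meets $F_y$ exactly when $e\cup\{y\}$ is a clique; and $f_e$ meets $f_{e'}$ exactly when $e\cup e'$ is a clique. Call $v'$ an \emph{$S$-neighbor} of $v$ if $\{v,v'\}\in S$. Then (S1) says that two $S$-neighbors of a vertex are never adjacent. This condition asks for few edges, while (S2) and (S3) ask for many. To find a set that meets all three we use coordinates in which adjacency becomes a rule on a $10\times10$ periodic grid.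

\subsection*{Coordinates}
Write quaternions as $z+wj=(z,w)\in\mathbb C^2$, with $jz=\bar zj$. Let $\omega=e^{i\pi/5}$, and let $c,s>0$ be given by $c^2=\frac{5+\sqrt5}{10}$ and $s^2=\frac{5-\sqrt5}{10}$, so that $c^2+s^2=1$ and $cs=c^2-s^2=1/\sqrt5$. From $\cos^218^\circ=\frac{5+\sqrt5}8$ we get $c^2\cos^218^\circ=\frac{(5+\sqrt5)^2}{80}=\frac{\varphi^2}4$ and $s^2\cos^218^\circ=\frac{20}{80}$, that is,
\[
c\cos18^\circ=\frac\varphi2,\qquad s\cos18^\circ=\frac12,\qquad\text{and}\qquad s<\frac\varphi2\ \ \text{ since }\ s^2<\tfrac12<\tfrac{\varphi^2}4 .
\]

\begin{lemma}\label{lem:coord}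
After conjugation in $S^3$, the group $2I$ consists of the following elements, with indices in $\mathbb Z/10$:
\[
a_l=(\omega^l,0),\qquad b_l=(0,e^{i\pi(2l-1)/10}),\qquad
x_{h,\theta}=\begin{cases}(c\,e^{i\pi(2h+1)/10},\ s\,\omega^\theta),&h+\theta\text{ even},\\[2pt](s\,e^{i\pi(2h+1)/10},\ c\,\omega^\theta),&h+\theta\text{ odd}.\end{cases}
\]
\end{lemma}

We call $x_{h,\theta}$ \emph{even} or \emph{odd} according to the parity of $h+\theta$.

\begin{proof}
Conjugate so that $i$ is a vertex of the icosahedron. For $y=z+wj\in S^3$ one computes $yiy^{-1}=(|z|^2-|w|^2)\,i-2izw\,j$. As $y$ runs through $2I$, the point $yiy^{-1}$ runs through the $12$ vertices, each $10$ times, and their $i$-components are $1,\frac1{\sqrt5},-\frac1{\sqrt5},-1$ for $1,5,5,1$ vertices. So $2I$ is the union of four sets, given by $w=0$, by $(|z|,|w|)=(c,s)$, by $(|z|,|w|)=(s,c)$, and by $z=0$, with $10,50,50,10$ elements. The first is a group of $10$ unit complex numbers, hence $\{a_l\}$. Left and right multiplication by $\omega$ send $(z,w)$ to $(\omega z,\omega w)$ and $(\omega z,\omega^{-1}w)$. They generate the group $D$ of maps $(z,w)\mapsto(\omega^az,\omega^bw)$ with $a\equiv b\bmod2$, of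 order $50$, which preserves the four sets and acts freely where $zw\ne0$. So each $50$-element set is one orbit of $D$, and it remains to find one element of each and the phase of the last set.

Of the $12$ neighbors of $1$, which have real part $\varphi/2$, two are $\omega^{\pm1}$. Any other has $|z|\ge\varphi/2>s$, so $|z|=c$ and $\cos\arg z=\varphi/2c=\cos18^\circ$. Multiplying by $\omega$ if $\arg z=-\pi/10$, we get an element $(ce^{i\pi/10},se^{i\beta})$. Conjugation by a unit complex number $u$ maps $(z,w)$ to $(z,u^2w)$, so we may assume $\beta=0$. This element is $x_{0,0}$, and its $D$-orbit is the set of even $x_{h,\theta}$.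

The set $\{z=0\}$ is invariant under multiplication by $\omega$, so it consists of the elements $(0,e^{i\gamma}\omega^l)$ for some $\gamma$. Choose $\theta$ with $|\gamma-\pi\theta/5|\le\pi/10$ and $h\equiv\theta\bmod2$. The inner product of $(0,e^{i\gamma})$ with $x_{h,\theta}$ is $s\cos(\gamma-\pi\theta/5)\in[\frac12,s]$. The inner product of $y,y'\in2I$ is the real part of $y\bar y'\in2I$, the cosine of half a rotation angle of the icosahedron up to sign, so it lies in $\{0,\pm\frac1{2\varphi},\pm\frac12,\pm\frac\varphi2,\pm1\}$. Since $s<\varphi/2$ the value is $\frac12$, so $\gamma-\pi\theta/5=\pm\pi/10$ and the set is $\{b_l\}$. Finally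
\[
b_1x_{0,0}=e^{i\pi/10}j\,(ce^{i\pi/10}+sj)=-se^{i\pi/10}+cj=(se^{11\pi i/10},c)=x_{5,0},
\]
and the $D$-orbit of $x_{5,0}$ is the set of odd $x_{h,\theta}$.
\end{proof}

\begin{lemma}\label{lem:adj}
The adjacent pairs are exactly the following, where $\Delta=(\Delta h,\Delta\theta)$ is the difference of the indices of two elements $x_{h,\theta}$ and all signs are independent:
\begin{itemize}
\item $a_l\sim a_{l\pm1}$ and $b_l\sim b_{l\pm1}$;
\item even $x_{h,\theta}\sim a_h,a_{h+1}$, and odd $x_{h,\theta}\sim b_\theta,b_{\theta+1}$;
\item even--even: $\Delta\in\{(\pm1,\pm1),(0,\pm2)\}$;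
\item odd--odd: $\Delta\in\{(\pm1,\pm1),(\pm2,0)\}$;
\item even--odd: $\Delta\in\{(0,\pm1),(\pm1,0)\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $C_l=\cos(36^\circ l)$, so $C_1=\frac\varphi2=\frac{1+\sqrt5}4$ and $C_2=\frac{\sqrt5-1}4$. We check that the listed pairs have inner product $C_1$. For the first line this is the definition of $\omega$. An even $x_{h,\theta}$ has inner product $c\cos(18^\circ(2h+1-2l))$ with $a_l$, and an odd one has $c\cos(18^\circ(2\theta+1-2l))$ with $b_l$; in the listed cases the value is $c\cos18^\circ=C_1$. Even--even pairs have inner product $c^2C_{\Delta h}+s^2C_{\Delta\theta}$, which is $C_1$ for $(\pm1,\pm1)$ and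
\[
c^2+s^2C_2=\frac{4(5+\sqrt5)+(5-\sqrt5)(\sqrt5-1)}{40}=\frac{10+10\sqrt5}{40}=C_1
\]
for $(0,\pm2)$. Odd--odd pairs have $s^2C_{\Delta h}+c^2C_{\Delta\theta}$, the same expression with $h$ and $\theta$ exchanged. Even--odd pairs have $(C_{\Delta h}+C_{\Delta\theta})/\sqrt5$, and $1+C_1=\frac{5+\sqrt5}4=\sqrt5\,C_1$. The list gives $a_l$ the neighbors $a_{l\pm1}$ and the even elements with $h\in\{l-1,l\}$, in total $2+5+5=12$; it gives $b_l$ the neighbors $b_{l\pm1}$ and the odd elements with $\theta\in\{l-1,l\}$, again $12$; and it gives each $x_{h,\theta}$ $2+6+4=12$ neighbors. Every vertex has exactly $12$ neighbors, so the list is complete.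
\end{proof}

\subsection*{The set $S$}
Start with the edges
\[
\alpha_l=\{a_l,a_{l+1}\},\qquad\beta_{h,\theta}=\{x_{h,\theta},x_{h,\theta+2}\}\quad(h+\theta\text{ even}),
\]
$10$ and $50$ in number. Each $\alpha_l\cup\beta_{l,\theta}$ is a clique: the five faces of the $\beta_{l,\theta}$ cross the pentagon of $\alpha_l$ at its five vertices. So for each $l$ these six faces form a connected set $K_l$. It remains to join $K_l$ to $K_{l+1}$ and to reach the facets of the $b_l$, which are adjacent to no $a_l$ and no even element. We add three edges for each $l$, placed with a symmetry. The map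
\[
\rho\colon a_l\mapsto a_{l+1},\qquad b_l\mapsto b_{l+3},\qquad x_{h,\theta}\mapsto x_{h+1,\theta+3}
\]
preserves parity and the list in Lemma~\ref{lem:adj}, has order $10$, permutes the $\alpha$'s and the $\beta$'s, and permutes the $b_l$ transitively because $3$ is a unit in $\mathbb Z/10$. Put
\[
\mu_0=\{x_{0,0},x_{1,0}\},\qquad\nu_0=\{x_{1,1},x_{0,1}\},\qquad\zeta_0=\{x_{-1,0},x_{0,1}\},
\]
and let $\mu_l,\nu_l,\zeta_l$ be their images under $\rho^l$. These are edges: $\mu_0$ and $\nu_0$ are even--odd with $\Delta=(\pm1,0)$, and $\zeta_0$ is odd--odd with $\Delta=(1,1)$. See Figure~\ref{fig:S}. Let $S$ consist of all $\alpha_l,\beta_{h,\theta},\mu_l,\nu_l,\zeta_l$. It is $\rho$-invariant and has $10+50+30=90$ elements.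

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\draw[very thick] (0,0) -- node[below] {$\mu_0$} (1,0);
\draw[very thick] (0,1) -- node[above] {$\nu_0$} (1,1);
\draw[very thick] (-1,0) -- node[pos=0.4,above left] {$\zeta_0$} (0,1);
\draw[thick,dashed] (0,0) to[bend left=30] node[pos=0.8,left] {$\beta_{0,0}$} (0,2);
\draw[thick,dashed] (1,-1) to[bend right=30] node[right] {$\beta_{1,-1}$} (1,1);
\fill (-1,-1) circle (2pt) (1,-1) circle (2pt) (0,0) circle (2pt) (-1,1) circle (2pt) (1,1) circle (2pt) (0,2) circle (2pt);
\draw[fill=white] (0,-1) circle (2pt) (-1,0) circle (2pt) (1,0) circle (2pt) (0,1) circle (2pt) (-1,2) circle (2pt) (1,2) circle (2pt);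
\node at (-1,-1.45) {$h=-1$}; \node at (0,-1.45) {$0$}; \node at (1,-1.45) {$1$};
\node at (-1.9,-1) {$\theta=-1$}; \node at (-1.9,0) {$0$}; \node at (-1.9,1) {$1$}; \node at (-1.9,2) {$2$};
\end{tikzpicture}
\caption{Part of the grid of vertices $x_{h,\theta}$ of the $600$-cell, black for $h+\theta$ even and white for $h+\theta$ odd, with five edges of $S$. The pairs $\beta_{0,0},\nu_0$ and $\nu_0,\mu_0$ and $\mu_0,\beta_{1,-1}$ each span a tetrahedron, so the dual pentagons form a chain from column $h=0$ to column $h=1$; the pair $\mu_0,\zeta_0$ also spans a tetrahedron.}
\label{fig:S}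
\end{figure}

\begin{proof}[Proof of \emph{(S1)}]
The $S$-neighbors of $a_l$ are $a_{l\pm1}$, which are not adjacent, and $b_l$ has none. For $x_{h,\theta}$ use the \emph{offset} $o=\theta-3h\in\mathbb Z/10$, which is $\rho$-invariant, labels the $\rho$-orbits, and has the parity of $h+\theta$. The ends of $\mu_0$ have offsets $0,-3$, those of $\nu_0$ have $-2,1$, and those of $\zeta_0$ have $3,1$, in the order written.

An even $x_{h,\theta}$ has the $S$-neighbors $x_{h,\theta\pm2}$, and in addition the odd $x_{h+1,\theta}$ if $o=0$ or the odd $x_{h-1,\theta}$ if $o=-2$; these two cases exclude each other. The pairs of $S$-neighbors have $\Delta=(0,\pm4)$, even--even, or $\Delta=(\pm1,\pm2)$, even--odd, and neither is an adjacency.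

An odd $x_{h,\theta}$ has one $S$-neighbor if $o=-3$ or $o=3$, none if $o=5$ or $o=-1$, and two if $o=1$, namely the even $x_{h+1,\theta}$ and the odd $x_{h-1,\theta-1}$. Their difference $(2,1)$ is not an even--odd adjacency.
\end{proof}

\begin{proof}[Proof of \emph{(S2)}]
The following four sets are cliques; differences are given up to an overall sign.
\begin{itemize}
\item $\beta_{0,0}\cup\nu_0$: the even $x_{0,0},x_{0,2},x_{1,1}$ differ by $(0,2),(1,1),(1,-1)$, and the odd $x_{0,1}$ differs from them by $(0,1),(0,1),(1,0)$.
\item $\nu_0\cup\mu_0$: the even $x_{0,0},x_{1,1}$ differ by $(1,1)$, the odd $x_{1,0},x_{0,1}$ by $(1,-1)$, and the mixed pairs are the sides of a unit square.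
\item $\mu_0\cup\beta_{1,-1}$: the even $x_{0,0},x_{1,-1},x_{1,1}$ differ by $(1,-1),(1,1),(0,2)$, and the odd $x_{1,0}$ differs from them by $(1,0),(0,1),(0,1)$.
\item $\mu_0\cup\zeta_0$: the odd $x_{1,0},x_{-1,0},x_{0,1}$ differ by $(2,0),(1,-1),(1,1)$, and the even $x_{0,0}$ differs from them by $(1,0),(1,0),(0,1)$.
\end{itemize}
So the union of $K_0$, $K_1$ and the faces of $\nu_0,\mu_0,\zeta_0$ is connected. Its images under the powers of $\rho$ cover $Y$, and consecutive images share a set $K_l$.
\end{proof}

\begin{proof}[Proof of \emph{(S3)}]
The $a_l$ and the even $x_{h,\theta}$ lie on edges of $S$. An odd $x_{h,\theta}$ is adjacent to both ends of $\beta_{h,\theta-1}=\{x_{h,\theta-1},x_{h,\theta+1}\}$. The vertex $b_1$ is adjacent to the odd elements with $\theta\in\{0,1\}$, in particular to both ends of $\zeta_0$; apply the powers of $\rho$.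
\end{proof}

\section{Infinite index}\label{sec:B}

Let $N$ be a complete manifold with $K<0$. Its universal cover $\widetilde N$ is a Hadamard manifold (complete, simply connected, $K\le0$), diffeomorphic to a Euclidean space, and $\pi_1(N)$ acts on it freely by isometries and so acts on $\widetilde N(\infty)$. A ray $c$ has the Busemann function $b(x)=\lim_{t\to\infty}\bigl(d(x,c(t))-t\bigr)$. It is convex, it is of class $C^2$ \cite{HI}, it satisfies $|\nabla b|=1$, and the Busemann functions of two rays that define the same point of $\widetilde N(\infty)$ differ by a constant. The proof of Theorem~\ref{thm:B} rests on one observation: a fixed point at infinity gives a flow on $N$ that expands volume, which finite volume forbids.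

\begin{lemma}\label{lem:nofix}
Let $N$ be a connected complete Riemannian manifold of finite volume with $K<0$ and $\dim N\ge2$. Then $\pi_1(N)$ fixes no point of $\widetilde N(\infty)$.
\end{lemma}

\begin{proof}
Suppose $\xi$ is fixed, and let $b$ be the Busemann function of a ray $c$ to $\xi$. For $\gamma\in\pi_1(N)$, the function $b\circ\gamma$ is the Busemann function of $\gamma^{-1}c$, another ray to $\xi$, so $b\circ\gamma-b$ is constant. Hence $\nabla b$ descends to a $C^1$ unit vector field $Z$ on $N$. It is bounded on a complete manifold, so its flow $\Phi_t$ exists for all times and consists of $C^1$ diffeomorphisms. By convexity $\operatorname{div}Z=\Delta b\ge0$, and $\frac d{dt}\log\operatorname{Jac}\Phi_t=(\operatorname{div}Z)\circ\Phi_t$, so $\operatorname{Jac}\Phi_t\ge1$ for $t\ge0$. On the other hand $\int_N\operatorname{Jac}\Phi_t=\operatorname{vol}(N)<\infty$. So $\operatorname{Jac}\Phi_t\equiv1$ for $t\ge0$, and $\Delta b\equiv0$. A positive semidefinite form of trace zero vanishes, so $\operatorname{Hess}b\equiv0$ and $\nabla b$ is parallel. It is then smooth, being the parallel transport of one vector along the geodesics from a point, and $R(v,\nabla b)\nabla b=0$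 for all $v$. Thus $K=0$ on every plane containing $\nabla b$, a contradiction.
\end{proof}

Both hypotheses are needed: for $\mathbb H^n$ the trivial group fixes every point at infinity, and for a flat torus the deck translations do. The lemma includes the statement that $\pi_1(N)$ is not trivial. If $M$ is admissible and $H'\le\pi_1(M)$ has finite index, then $\widetilde M/H'$ is complete of finite volume, so
\begin{equation}\label{eq:nofix}
\text{no finite index subgroup of }\pi_1(M)\text{ fixes a point of }\widetilde M(\infty).
\end{equation}

Recall that abelian groups are amenable, and that a group with an amenable subgroup of finite index and a quotient of an amenable group are amenable. By the theorem of Adams and Ballmann \cite{AB}, an amenable group of isometries of a Hadamard manifold fixes a point at infinity or preserves a flat, that is, a closed convex subset isometric to a Euclidean space $\mathbb R^j$, $j\ge0$.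

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $H=i_*\pi_1(C)$ and suppose it has finite index. By \eqref{eq:nofix}, neither $H$ nor a finite index subgroup of $H$ fixes a point at infinity. This settles the first case. If $H$ is amenable, it therefore preserves a flat. A flat of dimension at least $2$ is totally geodesic with tangent planes of curvature $0$, so the flat is a point or a geodesic. If it is a point, then $H$, which acts freely, is trivial and fixes every point at infinity. If it is a geodesic, a subgroup of index at most $2$ fixes an endpoint. Both are contradictions.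
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
We show that $\pi_1(C)$ has an abelian subgroup of finite index; then $i_*\pi_1(C)$ is amenable and (1) applies. For $n=2$, $C$ is a circle. Let $n=3$. We must show that $C$ is a torus or a Klein bottle, and we do so by showing that the components of $\partial\overline M$ have Euler characteristics that are at most $0$ and sum to $0$.

The Gauss--Bonnet theorem of Cheeger and Gromov \cite{CG1,CG2} states that for a complete manifold of finite volume, bounded curvature and finite topological type, whose universal cover has injectivity radius bounded below, the Euler characteristic is the integral of the Euler form. It applies to $M$: the curvature is bounded, which is where the lower bound $-1<K$ enters, and $\widetilde M$ has infinite injectivity radius. The Euler form is zero in odd dimension, so $\chi(\overline M)=\chi(M)=0$. The double of $\overline M$ is a closed $3$-manifold, so $0=2\chi(\overline M)-\chi(\partial\overline M)$ and $\chi(\partial\overline M)=0$.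

Suppose a component $C'$ of $\partial\overline M$ has $\chi(C')>0$, so it is $S^2$ or $\mathbb{RP}^2$. Let $N$ be the universal cover of $\overline M$. It is homotopy equivalent to its interior $\widetilde M$, hence contractible, and it is orientable. A component $\Sigma'$ of the preimage of $C'$ is a boundary component of $N$, hence orientable, and it covers $C'$; so $\Sigma'\cong S^2$. In the exact sequence $H_3(N,\Sigma')\to H_2(\Sigma')\to H_2(N)$ the middle term is $\mathbb Z$ and the last is $0$, so $H_3(N,\Sigma')\ne0$. Glue a ball $B^3$ to $N$ along $\Sigma'$. By excision, $H_3(N\cup B^3)\cong H_3(N\cup B^3,B^3)\cong H_3(N,\Sigma')\ne0$, and a connected $3$-manifold with nonzero $H_3$ is closed. So $N$ is compact, $\pi_1(M)$ is finite, and the trivial subgroup contradicts \eqref{eq:nofix}.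

Hence every component of $\partial\overline M$ has Euler characteristic $0$ and is a torus or a Klein bottle, whose fundamental group contains $\mathbb Z^2$ with index at most $2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB}
Adams and Ballmann, \emph{Amenable isometry groups of Hadamard spaces}, Math. Ann. 312 (1998).

\bibitem{ANW}
Grigori Avramidi, T. Tam Nguyen Phan, Yunhui Wu, \emph{Fundamental groups of finite volume, bounded negatively curved 4-manifolds are not 3-manifold groups}, arXiv:1309.0043 (2013).

\bibitem{CG1}
Cheeger and Gromov, J. Differential Geom. 21 (1985), 1--34.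

\bibitem{CG2}
Cheeger and Gromov, \emph{On the characteristic numbers of complete manifolds of bounded curvature and finite volume}, Rauch Memorial Volume, 1985.

\bibitem{HI}
Heintze and Im Hof, J. Differential Geom. 12 (1977).

\end{thebibliography}
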